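# Hulls in finite buildings and the kernels of maps $W_\Delta'\to\mathbb Z$

## 1. The hull of a simplex and a chamber

Let $\Delta$ be a finite building, $s$ a non-empty simplex of $\Delta$ and $c$ a chamber. Among the chambers that contain $s$ exactly one is nearest to $c$; call it $\operatorname{proj}_s c$. The object of these notes is the following subcomplex.

**Definition (hull).** $E(s,c)$ is the subcomplex of $\Delta$ consisting of all faces of chambers that lie on minimal galleries from $\operatorname{proj}_s c$ to $c$.

Here is a first example. Let $\Delta$ be the incidence graph of points and lines of the projective plane over $\mathbb F_p$. Its chambers are the flags (point, line), which are the edges of the graph. Fix $c=(x,\ell)$ and let $s=a$ be a point.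

- If $a\notin\ell$, the nearest flag to $c$ containing $a$ is $(a,ax)$, where $ax$ is the line through $a$ and $x$. The only minimal gallery is $(a,ax),(x,ax),(x,\ell)$, so $E(a,c)$ is the path $a - ax - x - \ell$.
- If $a\in\ell$ and $a\ne x$, then $E(a,c)$ is the path $a-\ell-x$.
- If $a=x$, then $E(a,c)$ is the edge $x-\ell$.

In each case the hull is contractible, it contains $a$ and $c$, and its size does not depend on $p$. Moreover, if $b$ is a fixed line through $a$ and $c$ is a random flag, then $b$ lies in $E(a,c)$ only if $x\in b$, which has probability about $1/p$. So a random hull avoids any fixed vertex outside $s$ with high probability. By contrast, if $s$ is a flag opposite to $c$, then $E(s,c)$ is the whole hexagon through $s$ and $c$, which is not contractible. We shall only use hulls of simplices that are not chambers.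

The hull is for the following purpose. Let $S$ be a random set of vertices of $\Delta$, and suppose we want to contract some small piece of the full subcomplex on $S$ inside that subcomplex. A building is not a cone, but for a suitable chamber $c$ the hulls $E(s,c)$ behave like cones over the simplices $s$ with common apex $c$. There are many choices of $c$ with almost disjoint hulls, so one of them lies in the random subcomplex. This will show that random full subcomplexes are highly connected. They will then appear as the ascending and descending links of a function on a cube complex, and this function gives maps to $\mathbb Z$ with prescribed finiteness properties of the kernel.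

**Vocabulary on buildings.** We use the following facts (Abramenko–Brown, *Buildings*; Bourbaki, *Lie* IV–VI). A finite building $\Delta$ of dimension $d$ is a flag complex whose maximal simplices, the chambers, have dimension $d$. Panels are the $(d-1)$-dimensional faces of chambers (for $d=0$, the empty simplex). The thickness $\operatorname{th}(\Delta)$ is the minimum, over all panels, of the number of chambers containing the panel; it is at least $2$, and $\Delta$ is *thick* if $\operatorname{th}(\Delta)\ge3$. There is a type set $I$ with $|I|=d+1$, and each chamber has exactly one vertex of each type, so adjacent vertices have distinct types. Chambers are $i$-adjacent if they differ at most in the vertex of type $i$.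

The Coxeter group $(\mathcal W,I)$ of a finite building is finite. Each apartment is a Coxeter complex of $\mathcal W$, realized on the unit sphere $S^d\subset\mathbb R^{d+1}$ by the reflecting hyperplanes, whose traces are the *walls*. A *root* is a closed hemisphere bounded by a wall, regarded as a subcomplex. Inside an apartment, the gallery distance of two chambers is the number of walls separating them. Further:

1. Any two simplices lie in a common apartment. An apartment containing two chambers contains all minimal galleries between them, and an apartment containing $s$ and $c$ contains $\operatorname{proj}_s c$.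
2. There is a $\mathcal W$-valued distance $\delta$ on chambers, and $\ell(\delta(x,y))$ is the gallery distance. If $i_1\cdots i_k$ is a reduced word for $\delta(x,y)$, there is exactly one gallery of type $(i_1,\dots,i_k)$ from $x$ to $y$. If $\delta(x,z)=u$, $\delta(z,y)=v$ and $\ell(uv)=\ell(u)+\ell(v)$, then $\delta(x,y)=uv$. If $z$ lies on a minimal gallery from $x$ to $y$, then $\delta(x,y)=\delta(x,z)\delta(z,y)$ and the lengths add.
3. Let $R_s$ be the set of chambers containing $s$, and $\mathcal W_s=\langle I\setminus\mathrm{type}(s)\rangle$. If $x$ is a chamber, $e=\operatorname{proj}_s x$ and $e'\in R_s$, then $\delta(e',x)=\delta(e',e)\,\delta(e,x)$ with lengths adding, and $\delta(e',e)\in\mathcal W_s$. (This is the gate property.)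
4. A building of reducible type is the join of buildings of the irreducible factor types.
5. Solomon–Tits: a $d$-dimensional spherical building is $(d-1)$-connected.

Throughout, "$(-1)$-connected" means non-empty. Besides projective planes, keep this example in mind: the join of $d+1$ finite sets with at least two points each is a $d$-dimensional building with $\mathcal W=(\mathbb Z/2)^{d+1}$, and its thickness is the size of the smallest set. For the plane over $\mathbb F_p$ we have $\mathcal W=S_3$ and thickness $p+1$.

## 2. Groups, finiteness properties, and three theorems

For a finite flag complex $L$ the right-angled Coxeter group is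
$$W_L=\langle L^{(0)}\mid v^2=1\ (v\in L^{(0)}),\ vw=wv\ (\{v,w\}\in L^{(1)})\rangle ,$$
and $W_L'$ is its commutator subgroup, which has finite index because $W_L/W_L'\cong(\mathbb Z/2)^{L^{(0)}}$. Two isolated points give the infinite dihedral group $D_\infty=\langle v,w\rangle$, with commutator subgroup $\langle (vw)^2\rangle\cong\mathbb Z$. A join of complexes gives the direct product of the groups.

**Definition (finiteness properties).** A group is of type $\mathrm F_n$ if it has a classifying space with finite $n$-skeleton. It is of type $\mathrm{FP}_n$ if the trivial $\mathbb ZG$-module $\mathbb Z$ has a projective resolution that is finitely generated in dimensions up to $n$; replacing $\mathbb Z$ by a field $k$ gives $\mathrm{FP}_n$ over $k$.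

Every group is of type $\mathrm F_0$; both $\mathrm F_1$ and $\mathrm{FP}_1$ mean finitely generated. A free group of infinite rank is of type $\mathrm F_0$ and not of type $\mathrm{FP}_1$. The group $\mathbb Z^n$ has the $n$-torus as classifying space and is of type $\mathrm F_m$ for all $m$.

The question is whether buildings of large thickness give groups $W'_\Delta$ that map to $\mathbb Z$ with a kernel whose finiteness properties stop exactly at the dimension. It is a conjecture taken from Eduard Schesler and Matthew C. B. Zaremsky, "Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups", arXiv:2107.10958 (2021): if $(\Delta_n)$ is a sequence of finite $d$-dimensional buildings with $\operatorname{th}(\Delta_n)\to\infty$, then for all but finitely many $n$ there is a kernel of a homomorphism $W'_{\Delta_n}\to\mathbb Z$ that is of type $\mathrm F_d$ but not $\mathrm{FP}_{d+1}$. The answer is yes.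

**Theorem 1.** For every $d\ge0$ there is $T(d)$ such that for every finite $d$-dimensional building $\Delta$ with $\operatorname{th}(\Delta)\ge T(d)$ there is a non-zero homomorphism $W_\Delta'\to\mathbb Z$ whose kernel is of type $\mathrm F_d$ and not of type $\mathrm{FP}_{d+1}$. In particular the conjecture holds.

For a set $S$ of vertices let $\Delta_S$ be the full (induced) subcomplex on $S$.

**Theorem 2.** Let $d\ge0$ and $p\in(0,1]$. There are $C,c>0$ depending only on $d,p$ such that for every finite $d$-dimensional building $\Delta$, if $S$ contains each vertex $v$ independently with some probability $p_v\ge p$, then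
$$\Pr\big(\Delta_S\text{ is }(d-1)\text{-connected}\big)\ \ge\ 1-C\,e^{-c\operatorname{th}(\Delta)} .$$

**Theorem 3.** Let $\Delta$ be a finite $d$-dimensional building with type set $I$, $|I|=d+1$, and let $N=\ker\big(\pi:W_\Delta\to(\mathbb Z/2)^I\big)$, where $\pi(v)=e_{\mathrm{type}(v)}$. This group is torsion-free, of index $2^{d+1}$, and contains $W_\Delta'$.

1. For a vertex set $S$, Section 8 defines an explicit homomorphism $\varphi_S:N\to\mathbb Z$. For all but a proportion $\le2^{d+1}Ce^{-c\operatorname{th}(\Delta)}$ of all $S$ (with $C,c$ from Theorem 2 for $p=\frac12$), $\varphi_S\ne0$, and for every finite-index $G\le N$ (for example $G=W'_\Delta$) the kernel of $\varphi_S|_G$ is of type $\mathrm F_d$.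
2. If $\Delta$ is thick, then for every finite-index $G\le W_\Delta$ and every non-zero $\varphi:G\to\mathbb Z$, $\ker\varphi$ is not of type $\mathrm{FP}_{d+1}$, even over an arbitrary field. So $\mathrm F_d$ is the best possible, for every character.
3. Thickness $\ge3$ in (2) cannot be replaced by $\ge2$. The rate $e^{-c\operatorname{th}}$ in Theorem 2 is optimal up to constants for $p_v\equiv p\in(0,1)$.

## 3. Points, complete bipartite graphs, and a projective plane

**Dimension 0.** Let $\Delta$ consist of $n\ge2$ points; its only panel is the empty simplex, so $\operatorname{th}(\Delta)=n$. Then $W_\Delta$ is the free product of $n$ copies of $\mathbb Z/2$, and $W_\Delta'$ is free of rank $1+2^{n-1}(n-2)$. For $n\ge3$ this rank is at least $5$. The kernel of a non-zero map to $\mathbb Z$ is then a non-trivial normal subgroup of infinite index in a non-abelian free group, hence not finitely generated: it is $\mathrm F_0$ and not $\mathrm{FP}_1$. For $n=2$ we get $W'_\Delta\cong\mathbb Z$, and the kernel of a non-zero map is trivial. So the statement holds exactly for $n\ge3$. Theorem 2 for $d=0$ says that $S=\emptyset$ is unlikely: $\Pr(S=\emptyset)=\prod_v(1-p_v)\le(1-p)^{n}\le e^{-p\operatorname{th}(\Delta)}$.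

**Complete bipartite graphs.** Let $\Delta$ be the join of two sets $A,B$. Then $\Delta_S$ is connected as soon as $S$ meets both $A$ and $B$, because any two vertices are then joined through the other side. The probability of failure is at most $2e^{-p\operatorname{th}(\Delta)}$. The geometry is trivial here; the general reducible case will be treated the same way.

**Projective planes.** Now let $\Delta$ be the incidence graph of the plane over $\mathbb F_p$, with large $p$, and let $S$ contain each vertex with probability $\frac12$. Is $\Delta_S$ connected? The natural attempt is to join two points $a,a'\in S$ by the shortest path $a-aa'-a'$. But this path is unique, and it is destroyed with probability $\frac12$, when the line $aa'$ is not in $S$. With probability tending to $1$ there is a line outside $S$ with two of its points in $S$. So shortest paths between the given vertices cannot be used.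

The repair is to send both points to a common far-away place. Pick a flag $c=(x,\ell)$ and use the two hulls $E(a,c)$ and $E(a',c)$. For $x\notin aa'$, $a,a'\notin\ell$, they are the paths $a-ax-x-\ell$ and $a'-a'x-x-\ell$, and only the vertices $ax,a'x,x,\ell$ have to lie in $S$. Given $a,a'$, one can choose a number proportional to $p$ of flags for which these sets of vertices are pairwise disjoint: a random flag meets a fixed vertex $b\ne a,a'$ with probability $O(1/p)$. The probability that all of them fail is $e^{-\mathrm{const}\cdot p}$, whereas the number of pairs $a,a'$ is polynomial in $p$. So the union bound works.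

For $d\ge2$ a further obstacle appears. Higher connectivity concerns maps of spheres into $\Delta_S$, and these can involve arbitrarily many simplices; a union bound over all of them is out of reach. Only families of a bounded number of vertices are few enough, namely polynomially many in $\operatorname{th}(\Delta)$. Section 7 is organized so that only such bounded families are ever contracted: a retraction $|\Delta|\to|\Delta_S|$ is built simplex by simplex.

We now prove in general the facts about hulls that were visible in the plane.

## 4. Hulls are contractible, monotone and small

**Lemma 1.** Let $s$ be a non-empty simplex and $c$ a chamber of the finite building $\Delta$ of dimension $d$.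

- (a) If $A$ is an apartment containing $s$ and $c$, then $E(s,c)$ is the intersection $H$ of all roots of $A$ containing $s\cup c$ ($H=A$ if there are none).
- (b) $s,c\in E(s,c)$, and $E(s',c)\subseteq E(s,c)$ for $\emptyset\ne s'\subseteq s$.
- (c) If $\dim s<d$, then $E(s,c)$ is contractible.
- (d) $E(s,c)$ has at most $(d+1)|\mathcal W|$ vertices.

*Proof.* Let $A$ be an apartment containing $s,c$. It contains $e=\operatorname{proj}_sc$ and all minimal galleries from $e$ to $c$, so everything happens in $A$.

**Preliminary remark.** This says that roots are closed under projection: if a root $\alpha$ of $A$ contains a simplex $t$ and the chamber $c$, it contains $f=\operatorname{proj}_tc$. Suppose first that $t\subseteq\partial\alpha$, and let $\rho$ be the reflection of $A$ in $\partial\alpha$. If $f\not\subseteq\alpha$, then a minimal gallery from $f$ to $c$ crosses $\partial\alpha$. Applying $\rho$ to its chambers outside $\alpha$ gives a gallery from $\rho(f)$ to $c$ with a repeated chamber, so $\rho(f)$ is nearer to $c$ than $f$. But $\rho(f)\supseteq t$, contradicting the choice of $f$. Suppose now that $t\not\subseteq\partial\alpha$. Then $t$ has a point in the interior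 of $\alpha$. Each chamber lies on one closed side of the wall, so every chamber containing $t$ lies in $\alpha$.

**Part (a).** We identify the hull with a convex set. Let $\alpha$ be a root containing $s\cup c$. By the remark it contains $e$ and $c$. A minimal gallery crosses each wall at most once, so a minimal gallery from $e$ to $c$ does not leave $\alpha$. Thus $E(s,c)\subseteq H$. Conversely, let $t\in H$ be a non-empty simplex and $x=\operatorname{proj}_tc$. Every root containing $s\cup c$ contains $t$ and $c$, hence $x$; so $x\in H$. Suppose $x$ lies on no minimal gallery from $e$ to $c$. Distances count separating walls, and the sum of the distances from $e$ to $x$ and from $x$ to $c$ exceeds the distance from $e$ to $c$; hence some wall separates $x$ from both $e$ and $c$. The root bounded by this wall that contains $e$ and $c$ contains $s\cup c$ but not $x$, contradicting $x\in H$. So $t\subseteq x\in E(s,c)$.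

**Part (b).** We have $s\subseteq e$, and $c$ is the end of the galleries. Every root of $A$ containing $s\cup c$ contains $s'\cup c$, so (a), applied in the same $A$ to $s$ and $s'$, gives the inclusion.

**Part (c).** We contract along geodesics. If $\dim s<d$, then $s$ lies in a panel of $A$, hence in a wall. Of the two roots bounded by this wall one contains $c$, and both contain $s$. So $H$ is the intersection of a non-empty family of closed hemispheres. Walls do not cut through simplices, so $|H|$ is the intersection of these hemispheres as point sets. An interior point $x_c$ of $c$ lies in the interior of each of them. Hence $-x_c$ lies in none of them. For $y\in|H|$ we therefore have $y\ne-x_c$, and the geodesic from $y$ to $x_c$ is unique, depends continuously on $y$, and stays in each hemisphere. Moving along these geodesics contracts $|H|=|E(s,c)|$ to $x_c$.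

**Part (d).** $A$ has $|\mathcal W|$ chambers with $d+1$ vertices each. $\square$

## 5. A random hull avoids a given vertex

From now on, whenever $q$'s appear, $\Delta$ is thick. A *generalized $m$-gon* is a building of rank 2 with dihedral Coxeter group of order $2m$, for instance a projective plane for $m=3$ or a complete bipartite graph for $m=2$.

**Parameters.** All panels of cotype $i$ have the same number $q_i+1$ of chambers. Indeed, in thick generalized $m$-gons with $m\ge3$, and in generalized $2$-gons, vertices of the same type have equal valency (Van Maldeghem, *Generalized Polygons*, §1.5). For $j\ne i$ apply this to the residues of type $\{i,j\}$: any two panels of cotype $i$ in one such residue have the same size. If two chambers are $j$-adjacent, their panels of cotype $i$ lie in a common residue of type $\{i,j\}$; if they are $i$-adjacent, the panels coincide. Since any two chambers are joined by a gallery, all panels of cotype $i$ have the same size. Put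
$$q=\min_i q_i=\operatorname{th}(\Delta)-1\ge2 .$$

For $w\in\mathcal W$ with reduced word $i_1\cdots i_k$ put $q_w=q_{i_1}\cdots q_{i_k}$. For each chamber $x$ there are exactly $q_w$ chambers $y$ with $\delta(x,y)=w$: such $y$ correspond to the galleries of type $(i_1,\dots,i_k)$ starting at $x$ without repetition, and at the $j$-th step there are $q_{i_j}$ choices. In particular $q_w$ does not depend on the word, and $q_{uv}=q_uq_v$ if lengths add. For the plane over $\mathbb F_p$, $q_1=q_2=p$ and the number of flags is $\sum_wq_w=1+2p+2p^2+p^3=(p+1)(p^2+p+1)$, as it should be.

**Lemma 2.** Let $\Delta$ be thick, $s$ a non-empty simplex, $b\notin s$ a vertex, and $c$ a uniformly random chamber. Then $\Pr(b\in E(s,c))\le|\mathcal W|^2/q$.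

*Proof.* Let $\beta$ be the type of $b$. Recall that $R_s,R_b$ are the sets of chambers containing $s$, $b$, and let $\mathcal W_b=\langle I\setminus\{\beta\}\rangle$.

**Step 1.** We set up coordinates around $s$. Call $u\in\mathcal W$ left-minimal if it is shortest in $\mathcal W_su$; equivalently, $\ell(iu)>\ell(u)$ for all $i\in I\setminus\mathrm{type}(s)$. Prefixes of left-minimal elements are left-minimal: if $w=uv$ with lengths adding and $\ell(iu)<\ell(u)$, then $\ell(iw)\le\ell(iu)+\ell(v)<\ell(w)$.

For any chamber $x$ the element $\delta(\operatorname{proj}_sx,x)$ is left-minimal. To see this, choose for any $g\in\mathcal W_s$ a chamber $e'\in R_s$ with $\delta(e',\operatorname{proj}_sx)=g$; by the gate property $\ell(g\,\delta(\operatorname{proj}_sx,x))=\ell(g)+\ell(\delta(\operatorname{proj}_sx,x))$. Conversely,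
$$\text{if } e\in R_s \text{ and } \delta(e,x)\text{ is left-minimal, then } e=\operatorname{proj}_sx. \tag{1}$$
Indeed $\delta(e,x)=\delta(e,\operatorname{proj}_sx)\,\delta(\operatorname{proj}_sx,x)$ with lengths adding and first factor in $\mathcal W_s$, so this factor is trivial. For left-minimal $u$ put
$$X_u=\{x:\delta(\operatorname{proj}_sx,x)=u\}.$$
By (1), the fiber of $x\mapsto\operatorname{proj}_sx$ on $X_u$ over $e\in R_s$ is $\{x:\delta(e,x)=u\}$. Hence $|X_u|=|R_s|\,q_u$.

**Step 2.** We show that $b$ is rare among the chambers in each position:
$$|X_u\cap R_b|\le|X_u|/q\qquad\text{for every left-minimal }u. \tag{2}$$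
Write $u=my$ with $m$ shortest in $u\mathcal W_b$, $y\in\mathcal W_b$ and $\ell(u)=\ell(m)+\ell(y)$. As a prefix of $u$, $m$ is left-minimal.

Suppose $m=1$. If $x\in X_u\cap R_b$ and $e=\operatorname{proj}_sx$, then $\delta(e,x)=y\in\mathcal W_b$, so $e$ and $x$ have the same vertex of type $\beta$, namely $b$. Thus $e\in R_s\cap R_b$, and $|X_u\cap R_b|\le|R_s\cap R_b|\,q_y$. If $\beta\in\mathrm{type}(s)$, the $\beta$-vertex of every chamber of $R_s$ lies in $s$, so it is not $b$, and $R_s\cap R_b=\emptyset$. If $\beta\notin\mathrm{type}(s)$, then $R_s$ is partitioned into sets of the chambers containing a common panel of cotype $\beta$. Each set has at least $q+1$ chambers, with distinct $\beta$-vertices, so at most one of them contains $b$. Hence $|R_s\cap R_b|\le|R_s|/q$. In both cases $|X_u\cap R_b|\le|R_s|q_y/q=|X_u|/q$.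

Suppose $m\ne1$. Since $m$ is shortest in $m\mathcal W_b$, every reduced word of $m$ ends in $\beta$. Write $m=m'\beta$ with $\ell(m')=\ell(m)-1$; then $m'$ is left-minimal. Let $x\in X_u\cap R_b$ and $e=\operatorname{proj}_sx$. There is a chamber $z$ with $\delta(e,z)=m$ and $\delta(z,x)=y\in\mathcal W_b$. So $z\ni b$, and $z\in X_m$ by (1). Each $z$ arises from at most $q_y$ chambers $x$, so $|X_u\cap R_b|\le|X_m\cap R_b|\,q_y$. For $z\in X_m\cap R_b$ with $e=\operatorname{proj}_sz$ let $z'$ be the unique chamber with $\delta(e,z')=m'$ that is $\beta$-adjacent to $z$; by (1), $z'\in X_{m'}$. The map $z\mapsto z'$ is injective on $X_m\cap R_b$, since $z$ contains the panel of cotype $\beta$ of $z'$, and at most one chamber containing this panel contains $b$. So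
$$|X_m\cap R_b|\le|X_{m'}|=|R_s|\,q_{m'}=|X_m|/q_\beta\le|X_m|/q ,$$
and $|X_u\cap R_b|\le|X_m|q_y/q=|R_s|q_mq_y/q=|X_u|/q$. This proves (2).

**Step 3.** We count the bad chambers $c$. Let $b\in E(s,c)$ and $e=\operatorname{proj}_sc$. Then some chamber $x\ni b$ lies on a minimal gallery from $e$ to $c$. Put $u=\delta(e,x)$ and $v=\delta(x,c)$. We have $\delta(e,c)=uv$ with lengths adding, and $uv$ is left-minimal. So $u$ is left-minimal, and $x\in X_u\cap R_b$ by (1). For a given pair $(u,v)$ the number of such $c$ is by (2) at most
$$|X_u\cap R_b|\,q_v\le\frac{|R_s|q_uq_v}{q}=\frac{|X_{uv}|}{q}\le\frac{\#\text{chambers}}{q}.$$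
There are at most $|\mathcal W|^2$ pairs. $\square$

## 6. Irreducible thick buildings have polynomially many vertices

The union bound needs an upper bound on the number of vertices in terms of $q$. For a join of two sets of very different sizes there is no such bound; irreducibility is what provides it.

**Lemma 3.** For $d\ge1$ there are $\omega,D$ depending only on $d$ such that every irreducible thick finite building of dimension $d$ has $|\mathcal W|\le\omega$ and at most $q^D-1$ vertices, where $q=\operatorname{th}-1$.

*Proof.* By the Feit–Higman theorem, finite thick generalized $m$-gons have $m\in\{2,3,4,6,8\}$. The residues of type $\{i,j\}$ of $\Delta$ are thick generalized $m_{ij}$-gons with parameters $(q_i,q_j)$, so all $m_{ij}$ with $i\neq j$ lie in this list. By the classification of finite Coxeter groups, only finitely many irreducible $\mathcal W$ of rank $d+1$ then occur, so $|\mathcal W|\le\omega$ for some $\omega=\omega(d)$.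

Next we compare the parameters. If $m_{ij}\ge3$ then $q_i\le q_j^3$: for $m_{ij}=3$ we have $q_i=q_j$; for $m_{ij}=4,8$ we have $q_i\le q_j^2$ (Higman); for $m_{ij}=6$ we have $q_i\le q_j^3$ (Haemers–Roos). The diagram is connected with $d+1$ nodes, so any node is reached from one with the smallest parameter in at most $d$ steps, and all $q_i\le q^{3^d}$.

The length $\ell(w)$ is at most the number of reflections, so $\ell(w)\le\omega$. The number of chambers is therefore $\sum_wq_w\le\omega\,q^{3^d\omega}$, and there are at most $d+1$ times as many vertices. As $q\ge2$, the number $(d+1)\omega q^{3^d\omega}$ is at most $q^D-1$ for a suitable $D=D(d)$. $\square$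

## 7. A retraction of the building onto a random subcomplex

We prove Theorem 2.

**Reduction to irreducible thick buildings of dimension at least 1.** The purpose is to make Lemmas 2 and 3 applicable. Let $\Delta=\Delta_1*\dots*\Delta_k$ with irreducible $\Delta_j$ of dimension $d_j$, so $\sum_j(d_j+1)=d+1$. A panel of $\Delta$ is the join of a panel of one factor with chambers of the others, so $\operatorname{th}(\Delta)=\min_j\operatorname{th}(\Delta_j)$. The full subcomplex $\Delta_S$ is the join of the full subcomplexes of $\Delta_j$ on the vertices of $S$ in $\Delta_j$. The join of an $a$-connected and a $b$-connected complex is $(a+b+2)$-connected. So if each factor of $\Delta_S$ is $(d_j-1)$-connected, i.e. $((d_j+1)-2)$-connected, then $\Delta_S$ is $\big(\sum_j(d_j+1)-2\big)$-connected, i.e. $(d-1)$-connected. As $k\le d+1$ and $d_j\le d$, Theorem 2 for irreducible buildings of all dimensions up to $d$ gives Theorem 2 in general by a union bound, with the smallest $c$ and $d+1$ times the largest $C$. The case $d=0$ was done in Section 3. If $\operatorname{th}(\Delta)\le2$, the statement is trivial once $C\ge e^{2c}$. So let $\Delta$ be irreducible and thick with $d\ge1$.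 Let $V$ be its vertex set, take $\omega,D$ from Lemma 3, and put $\nu=(d+1)\omega$. By Lemma 1(d), every hull has at most $\nu$ vertices.

**Definition (hub property).** A vertex set $S$ has property $(*_L)$ if for every $F\subseteq S$ with $1\le|F|\le L$ there is a chamber $c$ such that $E(s,c)\subseteq\Delta_S$ for every non-empty simplex $s\subseteq F$ of $\Delta$ with $\dim s\le d-1$. We then say that $c$ works for $F$.

For $d=1$ and $L=2$ the property says that any two vertices $a,a'$ of $S$ can both be joined inside $\Delta_S$ to one edge $c$ along their hulls. This already makes $\Delta_S$ connected, as in Section 3.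

**Lemma 4.** For fixed $L$, property $(*_L)$ fails with probability at most $q^{DL}e^{-aq}$, where $a=p^{2^L\nu}/(4^L\nu\omega^2)$.

*Proof.* **Step 1.** We find many essentially disjoint candidates for a fixed set $F$ of at most $L$ vertices, $F\ne\emptyset$. For a chamber $c$ let $U(c)$ be the set of vertices outside $F$ of $\bigcup_sE(s,c)$, where $s$ ranges over the simplices in the definition of $(*_L)$. There are at most $2^L$ such $s$, so $|U(c)|\le2^L\nu$. Let $M=\lceil q/(4^L\nu\omega^2)\rceil$. We choose chambers $c_1,\dots,c_M$ with pairwise disjoint $U(c_j)$, one after the other. Given $c_1,\dots,c_{j-1}$ with $j\le M$, let $B=\bigcup_{k<j}U(c_k)$. Then $|B|\le(j-1)2^L\nu$, and $B\cap F=\emptyset$, so Lemma 2 applies to every $b\in B$ and every $s\subseteq F$. For a uniformly random chamber $c$,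
$$\Pr\big(U(c)\cap B\ne\emptyset\big)\le2^L\,|B|\,\frac{\omega^2}{q}\le(j-1)\,\frac{4^L\nu\omega^2}{q}<1 ,$$
because $j-1\le M-1<q/(4^L\nu\omega^2)$. So a suitable $c_j$ exists.

**Step 2.** We bound the probability that all candidates fail. The sets $U(c_1),\dots,U(c_M)$ and $F$ are pairwise disjoint, so the events $\{U(c_j)\subseteq S\}$ and $\{F\subseteq S\}$ are independent. Each event $\{U(c_j)\subseteq S\}$ has probability at least $p^{2^L\nu}$. If $F\subseteq S$ and $U(c_j)\subseteq S$, then all vertices of the hulls $E(s,c_j)$ lie in $S$, so $c_j$ works for $F$. Hence the probability that $F\subseteq S$ and no chamber works for $F$ is at most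
$$(1-p^{2^L\nu})^M\le e^{-p^{2^L\nu}M}\le e^{-aq}.$$

**Step 3.** We sum over $F$. There are at most $(|V|+1)^L\le q^{DL}$ sets $F$, by Lemma 3. $\square$

**Lemma 5.** There is $L=L(d)$ such that, if $S\ne\emptyset$ has property $(*_L)$, then $|\Delta_S|$ is a retract of $|\Delta|$.

*Proof.* Put $\kappa_0=1$, $\kappa_i=\max\{i+1,\,2^{(i+1)\kappa_{i-1}}\nu\}$ and $L=(d+1)\kappa_{d-1}$. The $\kappa_i$ are non-decreasing, so $(i+1)\kappa_{i-1}\le L$ for $1\le i\le d$. We construct $r:|\Delta|\to|\Delta_S|$ skeleton by skeleton so that $r=\mathrm{id}$ on $|\Delta_S|$ and for every $i$-simplex $\sigma$ there is a set $F_\sigma\subseteq S$ with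
$$|F_\sigma|\le\kappa_i\quad\text{and}\quad r(\sigma)\subseteq\text{the }i\text{-skeleton of }\Delta_{F_\sigma}. \tag{3}$$
Condition (3) is the control that lets $(*_L)$ be applied again in the next dimension.

**Vertices.** Fix $v_0\in S$. Put $r(v)=v$ for $v\in S$, $r(v)=v_0$ for $v\notin S$, and $F_v=\{r(v)\}$.

**Simplices in $\Delta_S$.** If $\sigma$ is an $i$-simplex of $\Delta_S$ with $1\le i\le d$, put $r|_\sigma=\mathrm{id}$ and let $F_\sigma$ be its vertex set. This agrees with $r$ on the facets, and $|F_\sigma|=i+1\le\kappa_i$.

**The other simplices.** Let $\sigma$ be an $i$-simplex not in $\Delta_S$, $1\le i\le d$. We have to extend $r|_{\partial\sigma}$ over $\sigma$ with control. Let $F=\bigcup F_\tau$ over the $i+1$ facets $\tau$ of $\sigma$. Then $F\subseteq S$, $1\le|F|\le(i+1)\kappa_{i-1}\le L$, and $r(\partial\sigma)$ lies in the $(i-1)$-skeleton $Y$ of $\Delta_F$. By $(*_L)$ choose a chamber $c$ that works for $F$, and let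
$$Z=\bigcup_{\emptyset\ne s\in Y}E(s,c),\qquad F_\sigma=\text{the vertex set of }Z .$$
The simplices $s\in Y$ have dimension at most $i-1\le d-1$, so $Z\subseteq\Delta_S$ and $F_\sigma\subseteq S$. Also $|F_\sigma|\le2^{|F|}\nu\le\kappa_i$. By Lemma 1(b), $Y\subseteq Z$.

We claim that the inclusion $Y\hookrightarrow Z$ is null-homotopic. Fix a point $x_c\in c$. We define $H:|Y|\times[0,1]\to|Z|$ with $H_0$ the inclusion, $H_1\equiv x_c$ and $H(s\times[0,1])\subseteq|E(s,c)|$ for every simplex $s$ of $Y$, by induction on $\dim s$. On $s\times\{0\}\cup s\times\{1\}\cup\partial s\times[0,1]$ the map is already given. There it has values in $E(s,c)$: on the bottom because $s\in E(s,c)$, on the top because $c\in E(s,c)$, and on the sides because $E(s',c)\subseteq E(s,c)$ for the proper non-empty faces $s'$ of $s$ (Lemma 1(b)). The domain of the given map is the boundary sphere of the ball $s\times[0,1]$, and $E(s,c)$ is contractible by Lemma 1(c), since $\dim s\le d-1$. So the map extends over $s\times[0,1]$ with values in $E(s,c)$. This proves the claim.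

Hence $r|_{\partial\sigma}$, which factors through $Y$, is null-homotopic in $Z$, and it extends to a map $\sigma\to|Z|\subseteq|\Delta_{F_\sigma}|$. By (3) in lower dimensions $r|_{\partial\sigma}$ is cellular. By cellular approximation relative to $\partial\sigma$ we may take the extension in the $i$-skeleton of $\Delta_{F_\sigma}$. So (3) holds for $\sigma$. $\square$

**Conclusion of the proof of Theorem 2.** It remains to collect the estimates. Let $L=L(d)$ be as in Lemma 5. By Solomon–Tits $|\Delta|$ is $(d-1)$-connected, and a retract of a $(d-1)$-connected space is $(d-1)$-connected. So if $\Delta_S$ is not $(d-1)$-connected, then $S=\emptyset$ or $(*_L)$ fails. The vertices opposite a panel show $|V|\ge\operatorname{th}(\Delta)\ge q$, so the failure probability is at most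
$$(1-p)^{|V|}+q^{DL}e^{-aq}\le e^{-pq}+q^{DL}e^{-aq}\le(1+C_0)\,e^{-c_0q},$$
with $c_0=\min(p,a/2)$ and $C_0=\sup_{t\ge2}t^{DL}e^{-at/2}<\infty$. Since $q=\operatorname{th}(\Delta)-1$, this is at most $(1+C_0)e^{c_0}\,e^{-c_0\operatorname{th}(\Delta)}$, and all constants depend only on $d$ and $p$. $\blacksquare$

## 8. A height function on $W_\Delta$ that flips whole types

We now use Theorem 2 to produce maps to $\mathbb Z$. Let $\Delta$ be a finite $d$-dimensional building, $V=\bigsqcup_{i\in I}V_i$ its vertices by type, $W=W_\Delta$. We look for a function $h:W\to\mathbb Z$ that changes by $\pm1$ along every edge $(g,gv)$ of the Cayley graph, with the sign governed by a set $S\subseteq V$.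

If we let $v$ always go up when $v\in S$, then the relation $v^2=1$ is violated: going from $g$ to $gv$ and back would add $2$. So the status of $v$ must be reversed when the edge $v$ is crossed; the sign at $g$ has to depend on a state $S_g$ that changes with $g$.

The most economical change is to flip $v$ alone, $S_{gv}=S_g\,\triangle\,\{v\}$. This is consistent with all relations, but it is useless. The resulting $h$ is $h(g)=\sum\epsilon_v$, summed over the $v$ that occur in the image of $g$ in $(\mathbb Z/2)^V$, with $\epsilon_v=+1$ for $v\in S$ and $-1$ otherwise; so $h$ takes finitely many values and vanishes on $W'$. Also, every subset of $V$ occurs as a state, including the empty one.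

The other extreme is to flip all of $V$ at every step. Then for adjacent $v,w$ the sum of the signs around the square $g,gv,gvw,gw$ is $\epsilon_v-\epsilon_w+\epsilon_v-\epsilon_w$, computed at a $g$ with $S_g=S$, and this is not $0$ if $\epsilon_v\ne\epsilon_w$.

So adjacent vertices should not flip each other, while the number of states should stay small. The type function is a coloring in which adjacent vertices have distinct colors, with only $d+1$ colors, and a chamber shows that fewer colors are impossible. We flip types.

**Definition (states).** Fix $S\subseteq V$. For $J\subseteq I$ put $S^J=S\,\triangle\,\bigcup_{i\in J}V_i$. The rule $v\mapsto e_{\mathrm{type}(v)}$ respects the relations and defines $\pi:W\to(\mathbb Z/2)^I$, with kernel $N\supseteq W'$ of index $2^{d+1}$. For $g\in W$ let $S_g=S^J$, where $J$ is the support of $\pi(g)$. Put $\eta(g,gv)=+1$ if $v\in S_g$ and $-1$ otherwise.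

**Lemma 6.** There is a unique $h:W\to\mathbb Z$ with $h(1)=0$ and $h(gv)-h(g)=\eta(g,gv)$ for all $g\in W$, $v\in V$. The restriction $\varphi_S:=h|_N$ is a homomorphism $N\to\mathbb Z$, and $h(xg)=\varphi_S(x)+h(g)$ for $x\in N$, $g\in W$.

*Proof.* **Existence.** We check that $\eta$ sums to zero around the loops of the defining relations. Passing from $g$ to $gv$ flips in $S_g$ exactly the vertices of the type of $v$. Hence $v\in S_{gv}$ if and only if $v\notin S_g$, so $\eta(gv,g)=-\eta(g,gv)$. If $v,w$ are adjacent, their types differ, so $v\in S_{gw}$ if and only if $v\in S_g$; that is,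
$$\eta(g,gv)=\eta(gw,gwv),\qquad \eta(g,gw)=\eta(gv,gvw). \tag{4}$$
So $\eta$ sums to $0$ around the loops $v^2$ and $(vw)^2$ at every $g$. The Cayley graph with 2-cells attached along these loops is connected and simply connected, so $h$ exists and is unique.

**Equivariance.** Let $x\in N$. Then $\pi(xg)=\pi(g)$, so $S_{xg}=S_g$ for all $g$, and $h(xgv)-h(xg)=h(gv)-h(g)$. So $h(xg)-h(g)$ does not depend on $g$; for $g=1$ it is $h(x)$. Hence $h(xg)=h(x)+h(g)$, and for $g\in N$ this says that $\varphi_S$ is a homomorphism. $\square$

For example, if $v,w$ have the same type, then $vw\in N$, and since crossing $v$ flips $w$, $\varphi_S(vw)=\epsilon_v-\epsilon_w$.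

The condition we shall need is that all states are highly connected:

$$\Delta_{S^J}\text{ is }(d-1)\text{-connected for each of the }2^{d+1}\text{ subsets }J\subseteq I. \tag{5}$$

If $S$ is uniformly random, so is each $S^J$. By Theorem 2 with $p=\frac12$ and a union bound, (5) fails with probability at most $2^{d+1}Ce^{-c\operatorname{th}(\Delta)}$. So if $\operatorname{th}(\Delta)$ is large in terms of $d$, sets $S$ with (5) exist.

For the join of two sets $A,B$ with at least two points each, $d=1$, condition (5) can be read off: it holds if each of $S\cap A$, $A\setminus S$, $S\cap B$, $B\setminus S$ is non-empty, for then every $S^J$ meets both $A$ and $B$. For instance $S=\{a,b\}$ with $a\in A$, $b\in B$.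

## 9. Morse theory on the Davis complex: kernels of type $\mathrm F_d$

Let $\Sigma$ be the Davis complex of $W$. Its vertex set is $W$, and its cubes are the cosets $gW_\sigma$ with $\sigma\in\Delta\cup\{\emptyset\}$, where $W_\sigma=\langle\sigma\rangle\cong(\mathbb Z/2)^{|\sigma|}$; the cube $gW_\sigma$ has dimension $|\sigma|$. It is a contractible $(d+1)$-dimensional cube complex in which all vertex links are isomorphic to $\Delta$ (Davis, *The Geometry and Topology of Coxeter Groups*). The group $W$ acts by left multiplication. For two isolated points, $\Sigma$ is a line; for a square, it is the plane tiled by squares.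

**Freeness.** We show that $N$ acts freely on $\Sigma$ and is torsion-free. The setwise stabilizer of the cube $gW_\sigma$ is $gW_\sigma g^{-1}$. Distinct vertices of $\sigma$ have distinct types, so $\pi|_{W_\sigma}$ is injective, and $N\cap W_\sigma=1$. As $N$ is normal, $N\cap gW_\sigma g^{-1}=1$. So no non-trivial element of $N$ preserves a cube; in particular $N$ acts freely, and for $G\le N$ the quotient $G\backslash\Sigma$ is a $(d+1)$-dimensional $K(G,1)$ whose cells are the $G$-orbits of cubes. If $N$ had torsion, it would contain a group of prime order $\ell$ with a $(d+1)$-dimensional classifying space; but $H_j(\mathbb Z/\ell;\mathbb Z)\ne0$ for all odd $j$. This proves the first assertions of Theorem 3.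

**Lemma 7.** Let $S$ satisfy (5), and let $G\le N$ be of finite index. Then $\varphi_S|_G\ne0$, and $K=\ker(\varphi_S|_G)$ is of type $\mathrm F_d$.

*Proof.* **Step 1.** We turn $h$ into a Morse function and compute its links. By (4), used repeatedly, on the cube $gW_\sigma$ we have $h\big(g\prod_{v\in\tau}v\big)=h(g)+\sum_{v\in\tau}\eta(g,gv)$ for $\tau\subseteq\sigma$. So $h$ extends affinely over each cube, and it is non-constant on each cube of positive dimension, because it changes by $\pm1$ along edges. Its values on vertices are integers. Hence $h:\Sigma\to\mathbb R$ is a Morse function in the sense of Bestvina–Brady (*Invent. Math.* 129 (1997)). The cube $gW_\sigma$ has its minimum at $g$ if and only if $\eta(g,gv)=+1$ for all $v\in\sigma$, that is, $\sigma\subseteq S_g$. It has its maximum at $g$ if and only if $\sigma\subseteq V\setminus S_g$. So the ascending link at $g$ is $\Delta_{S_g}$ and the descending link is $\Delta_{V\setminus S_g}$. Since $V\setminus S^J=S^{I\setminus J}$, both are of the form $\Delta_{S^J}$, and by (5) they are $(d-1)$-connected.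

**Step 2.** We show $\varphi_S|_G\ne0$. All ascending links are non-empty, so from every vertex some edge leads upward, and $h$ is unbounded on $W$. If $\varphi_S|_G=0$, then $h(xg)=h(g)$ for $x\in G$ by Lemma 6. So $h$ would be constant on each of the finitely many $G$-orbits on $W$, hence bounded.

If $d=0$, every group is of type $\mathrm F_0$ and we are done. Let $d\ge1$. For a compact interval $Q$ containing $0$ put $X_Q=h^{-1}(Q)$; it contains the vertex $1$. It is a complex whose cells are the pieces cut from the cubes by the conditions $h\in Q$ and $h=$ an endpoint of $Q$. By Lemma 6, $K$ preserves $h$ and hence acts on $X_Q$.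

**Step 3.** We show that $K$ acts freely and cocompactly on $X_Q$. Freeness holds because $K\le N$. There are finitely many $G$-orbits of cubes, since $W$ has finitely many and $G$ has finite index. Let $P$ be a representative of such an orbit and let $x\in G$ be such that $xP$ meets $X_Q$. Then $\varphi_S(x)+h(P)$ meets $Q$. As $h(P)$ and $Q$ are compact, the integer $\varphi_S(x)$ lies in a finite set, so $x$ lies in finitely many cosets of $K$. Hence finitely many $K$-orbits of cubes meet $X_Q$.

**Step 4.** We show that $X_Q$ is $(d-1)$-connected. Let $Q\subseteq Q'$ be compact intervals. By the Morse lemma of Bestvina–Brady (loc. cit., Lemma 2.5), $X_{Q'}$ is obtained from $X_Q$, up to homotopy, by finitely many steps in which copies of descending links (when the interval grows upward) or ascending links (when it grows downward) are coned off, one for each vertex at a newly reached height. Let $\Lambda$ be such a link. It is $(d-1)$-connected and non-empty, and $\pi_i(\mathrm{Cone}\,\Lambda,\Lambda)\cong\pi_{i-1}(\Lambda)$, so the pair $(\mathrm{Cone}\,\Lambda,\Lambda)$ is $d$-connected. Hence it is homotopy equivalent relative to $\Lambda$ to a CW pair $(Z,\Lambda)$ in which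 all cells outside $\Lambda$ have dimension $>d$ (Hatcher, *Algebraic Topology*, Cor. 4.16). So up to homotopy each step attaches only cells of dimension $\ge d+1$, and $\pi_i(X_Q)\to\pi_i(X_{Q'})$ is bijective for $i\le d-1$. Every compact subset of $\Sigma$ lies in some $X_{Q'}$, so $\pi_i(X_Q)\cong\pi_i(\Sigma)$ for $i\le d-1$, which is trivial.

**Step 5.** We build the classifying space. Attach to $X_Q$ free $K$-orbits of cells of dimension $d+1,d+2,\dots$ to kill successively $\pi_d,\pi_{d+1},\dots$. The result is a contractible complex with a free $K$-action. Its quotient by $K$ is a classifying space for $K$, and its $d$-skeleton is that of the finite complex $K\backslash X_Q$. So $K$ is of type $\mathrm F_d$. $\square$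

Together with the probability bound after (5), and the freeness paragraph, this proves Theorem 3(1).

## 10. The Euler characteristic obstructs $\mathrm{FP}_{d+1}$

The upper bound on the finiteness of kernels does not depend on the choice of the map. It comes from one number, with $|\sigma|$ denoting the number of vertices of $\sigma$:
$$\chi(W_\Delta)=\sum_{\sigma\in\Delta\cup\{\emptyset\}}\left(-\tfrac12\right)^{|\sigma|}.$$
For $n$ points it is $1-\frac n2$. A simplex of a join is a union of simplices of the factors, so
$$\chi(W_{\Delta_1*\Delta_2})=\chi(W_{\Delta_1})\,\chi(W_{\Delta_2}). \tag{6}$$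
Thus for a join of sets of sizes $n_0,\dots,n_d$ it is $\prod_i(1-\frac{n_i}2)$, which vanishes exactly if some $n_i=2$.

**Lemma 8.** If $\chi(W_\Delta)\ne0$, then for every finite-index $G\le W_\Delta$, every non-zero $\varphi:G\to\mathbb Z$ and every field $k$, $\ker\varphi$ is not of type $\mathrm{FP}_{d+1}$ over $k$, hence not of type $\mathrm{FP}_{d+1}$.

*Proof.* **Step 1.** We reduce to $G\le N$. Replacing $G$ by $G\cap N$ replaces $\ker\varphi$ by a subgroup of finite index. Such a subgroup inherits $\mathrm{FP}_{d+1}$ over $k$, since a resolution may be restricted and the group ring of a group is a finitely generated free module over that of a finite-index subgroup. And $\varphi$ stays non-zero, because the image of $G\cap N$ has finite index in $\varphi(G)\cong\mathbb Z$.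

**Step 2.** We compute $\chi(G)$. By Section 9, $G\backslash\Sigma$ is a $K(G,1)$ of dimension $d+1$. Its cells coming from $\sigma$ are the double cosets $G\backslash W/W_\sigma$. Since $G$ meets all conjugates of $W_\sigma$ trivially, $W_\sigma$ acts freely on $G\backslash W$, so there are $[W:G]/2^{|\sigma|}$ such cells, each of dimension $|\sigma|$. So $G\backslash\Sigma$ is finite and $\chi(G)=[W:G]\,\chi(W_\Delta)\ne0$.

**Step 3.** We compute $\chi(G)$ again, assuming that $K=\ker\varphi$ is of type $\mathrm{FP}_{d+1}$ over $k$. Then $H_i(K;k)$ is finite-dimensional for $i\le d+1$. It vanishes for $i>d+1$, because $K$ acts freely on the contractible $(d+1)$-dimensional $\Sigma$. As $G/K\cong\mathbb Z$, the Lyndon–Hochschild–Serre spectral sequence has two columns and gives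
$$0\to H_i(K;k)_{\mathbb Z}\to H_i(G;k)\to H_{i-1}(K;k)^{\mathbb Z}\to0 .$$
If $\theta$ is an automorphism of a finite-dimensional space, then the kernel and the cokernel of $\theta-1$ have the same dimension. So the coinvariants and the invariants of $H_i(K;k)$ have the same dimension $m_i$, and $\dim H_i(G;k)=m_i+m_{i-1}$. The alternating sum over $i$ is $0$, so $\chi(G)=0$, contradicting Step 2.

**Step 4.** Finally, type $\mathrm{FP}_{d+1}$ over $\mathbb Z$ implies type $\mathrm{FP}_{d+1}$ over $k$: a projective resolution over $\mathbb ZK$ consists of free abelian groups, so it stays exact after tensoring with $k$. $\square$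

**Lemma 9.** If $\operatorname{th}(\Delta)>2(d+1)$, then $\chi(W_\Delta)\ne0$.

*Proof.* Let $a_i$ be the number of simplices with $i$ vertices, $a_0=1$. We show that the terms $a_i2^{-i}$ increase. Let $\sigma$ have $i\le d$ vertices. Choose a chamber $c\supseteq\sigma$ and a vertex $v\in c\setminus\sigma$. The panel $c\setminus\{v\}\supseteq\sigma$ lies in at least $\operatorname{th}(\Delta)$ chambers, and each of these adds a different vertex $v'\notin\sigma$ to the panel. So $\sigma$ lies in at least $\operatorname{th}(\Delta)$ simplices $\sigma\cup\{v'\}$ with $i+1$ vertices. Counting pairs,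
$$\operatorname{th}(\Delta)\,a_i\le(i+1)\,a_{i+1}\le(d+1)\,a_{i+1},$$
so $a_{i+1}>2a_i$ and $a_i2^{-i}<a_{i+1}2^{-(i+1)}$ for $0\le i\le d$. Now $\chi(W_\Delta)=\sum_{i=0}^{d+1}(-1)^ia_i2^{-i}$ is an alternating sum of a strictly increasing positive sequence. Grouping the terms in pairs from the largest index down, each pair contributes with the sign $(-1)^{d+1}$, and so does the term $a_0$ if it is left over. So the sum is non-zero. $\square$

**Proof of Theorem 1.** Let $C,c$ be the constants of Theorem 2 for $p=\frac12$. Choose $T(d)>2(d+1)$ with $2^{d+1}Ce^{-cT(d)}<1$. If $\operatorname{th}(\Delta)\ge T(d)$, some $S$ satisfies (5). By Lemma 7 with $G=W_\Delta'$, the homomorphism $\varphi_S|_{W_\Delta'}:W_\Delta'\to\mathbb Z$ is non-zero and its kernel is of type $\mathrm F_d$. By Lemmas 9 and 8 the kernel is not of type $\mathrm{FP}_{d+1}$. If $\operatorname{th}(\Delta_n)\to\infty$, then $\operatorname{th}(\Delta_n)\ge T(d)$ for all but finitely many $n$, so the conjecture holds. $\blacksquare$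

## 11. The Euler characteristic of every thick building, and sharpness

For Theorem 3(2) the estimate of Lemma 9 has to be replaced by an argument that works from thickness $3$ on.

**Lemma 10.** If $\Delta$ is a thick finite building, then $\chi(W_\Delta)\ne0$.

*Proof.* By (6) we may assume that $\Delta$ is irreducible, of rank $r=d+1$.

**Step 1.** We express $\chi(W_\Delta)$ through the parameters. Fix a chamber $c_0$. For $w\in\mathcal W$ let $D_R(w)=\{i\in I:\ell(wi)<\ell(w)\}$ be the right descent set. For a simplex $t$ of type $J$ put $x=\operatorname{proj}_tc_0$ and $w=\delta(c_0,x)$. By the gate property $w$ is shortest in $w\langle I\setminus J\rangle$, that is, $D_R(w)\subseteq J$. Conversely, if $D_R(w)\subseteq J$ and $\delta(c_0,x)=w$, let $t$ be the face of type $J$ of $x$; then $x=\operatorname{proj}_tc_0$, by the left-right mirror image of (1). So there are $\sum_{D_R(w)\subseteq J}q_w$ simplices of type $J$. For a fixed set $D\subseteq I$ we have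
$$\sum_{J\supseteq D}\left(-\tfrac12\right)^{|J|}=\left(-\tfrac12\right)^{|D|}\left(1-\tfrac12\right)^{r-|D|}=2^{-r}(-1)^{|D|}.$$
Hence
$$2^{r}\chi(W_\Delta)=\sum_{w\in\mathcal W}(-1)^{|D_R(w)|}q_w . \tag{7}$$

For the plane over $\mathbb F_p$, (7) gives $4\chi=1-2p-2p^2+p^3$; directly, $\chi=1-(p^2+p+1)+\frac14(p+1)(p^2+p+1)$, which is the same.

**Step 2.** We show that the right side of (7) is non-zero, rank by rank.

If $r=1$, it is $1-q_1$, and $q_1\ge2$.

If $r\ge3$, then by Tits' classification (*Buildings of Spherical Type and Finite BN-Pairs*, LNM 386) $\Delta$ is the building of a finite group of Lie type in some characteristic $\ell$, and all $q_i$ are powers of $\ell$. Since $q_i\ge2$, each $q_w$ with $w\ne1$ is divisible by $\ell$, and the sum is $\equiv1\pmod\ell$.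

If $r=2$, then $\Delta$ is a thick generalized $m$-gon with $m\in\{3,4,6,8\}$ by Feit–Higman ($m=2$ is reducible). All elements except $1$ and the longest element $w_0$ have exactly one right descent, while $D_R(1)=\emptyset$ and $|D_R(w_0)|=2$. Each length from $1$ to $m-1$ occurs twice.

For $m=3$ we have $q_1=q_2=q$, and the sum is $1-2q-2q^2+q^3\equiv1\pmod q$. As $q\ge2$, it is non-zero.

For $m=2k\in\{4,6,8\}$ put $x=q_1q_2\ge4$, $y=q_1+q_2$ and $[k]=1+x+\dots+x^{k-1}$. The two elements of even length $2j$, $1\le j\le k-1$, have $q_w=x^j$; the two elements of odd length $2j+1$, $0\le j\le k-1$, have $q_w=q_1x^j$ and $q_2x^j$; and $q_{w_0}=x^k$. So the sum is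
$$1+x^k-2([k]-1)-y[k].$$
Since $x^k-1=(x-1)[k]$, this is congruent to $1+1+2=4$ modulo $[k]$. If it were $0$, then $[k]$ would divide $4$; but $[k]\ge1+x\ge5$. $\square$

**Proof of Theorem 3(2).** Combine Lemmas 10 and 8. $\blacksquare$

**Proof of Theorem 3(3), thickness.** We show that thickness $2$ is not enough. Let $\Delta$ be the boundary of the $(d+1)$-dimensional cross-polytope, i.e. the join of $d+1$ pairs of points. It is a building of thickness $2$, and $W_\Delta=D_\infty^{d+1}$, $W_\Delta'\cong\mathbb Z^{d+1}$. Every subgroup of $\mathbb Z^{d+1}$ is a finitely generated free abelian group, hence of type $\mathrm{FP}_n$ for all $n$. So no kernel of a map $W'_\Delta\to\mathbb Z$ fails to be of type $\mathrm{FP}_{d+1}$, although non-zero maps exist: both the conclusion of (2) and the conclusion of the conjecture fail for this $\Delta$. This agrees with $\chi(W_\Delta)=0$. $\blacksquare$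

**Proof of Theorem 3(3), rate.** We show that the failure probability in Theorem 2 can be exponential in the thickness. Let $\Delta$ be the join of $d+1$ sets of $t$ points, so $\operatorname{th}(\Delta)=t$, and let $p_v\equiv p\in(0,1)$. The probability that $S$ misses the first set is $(1-p)^t$. Independently, the probability that $S$ contains at least two points of each other set tends to $1$ as $t\to\infty$. If both happen, $\Delta_S$ is a join of $d$ sets with at least two points each. For $d\ge1$ this is homotopy equivalent to a non-trivial wedge of $(d-1)$-spheres, so it is not $(d-1)$-connected; for $d=0$ it is empty, so it is not $(-1)$-connected. Hence the failure probability is at least $\frac12(1-p)^t$ for large $t$. $\blacksquare$
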